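\title{The graded mapping cylinder map from the Torelli group to homology cylinders is not injective}

\begin{abstract}
The mapping cylinder construction embeds the Torelli group $\mathcal I_{g,1}$ in the monoid $\mathcal C_{g,1}$ of homology cylinders and carries the lower central series into the $Y$-filtration. We show that for every $g\ge 3$ the induced homomorphism of graded Lie algebras is not injective. It has a nonzero kernel in every even degree $m$ divisible by an odd prime, and so already in degree $6$. The kernel element is an explicit commutator. It vanishes among homology cylinders because one of its entries splits there into two classes, each commuting with the other entry. It is detected on the Torelli group by lifting the Magnus representation to a central extension built from $K_2$ and a Hilbert symbol.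
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two filtrations}

Let $\Sigma_{g,1}$ be a compact connected oriented surface of genus $g$ with one boundary component. Let $H=H_1(\Sigma_{g,1};\mathbb Z)$, with intersection form $\omega$. The \emph{Torelli group} $\mathcal I_{g,1}$ is the subgroup of the mapping class group of $\Sigma_{g,1}$, relative to the boundary, formed by the classes acting trivially on $H$. We write $[f,f']=ff'f^{-1}f'^{-1}$. The lower central series is $\Gamma_1\mathcal I_{g,1}=\mathcal I_{g,1}$, $\Gamma_{i+1}\mathcal I_{g,1}=[\mathcal I_{g,1},\Gamma_i\mathcal I_{g,1}]$, and commutators make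
\[
\operatorname{Gr}^\Gamma\mathcal I_{g,1}=\bigoplus_{i\ge1}\Gamma_i\mathcal I_{g,1}/\Gamma_{i+1}\mathcal I_{g,1}
\]
a graded Lie algebra over $\mathbb Z$.

A \emph{homology cylinder} over $\Sigma_{g,1}$ is a compact oriented $3$-manifold $M$ with embeddings $m_\pm\colon\Sigma_{g,1}\to\partial M$ such that
\begin{enumerate}
\item[(i)] $m_+$ preserves and $m_-$ reverses orientation;
\item[(ii)] $\partial M=m_+(\Sigma_{g,1})\cup m_-(\Sigma_{g,1})$, and the two images meet exactly along $m_+(\partial\Sigma_{g,1})=m_-(\partial\Sigma_{g,1})$;
\item[(iii)] $m_+=m_-$ on $\partial\Sigma_{g,1}$;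
\item[(iv)] $m_{+}$ and $m_{-}$ induce the same map $H_*(\Sigma_{g,1};\mathbb Z)\to H_*(M;\mathbb Z)$, and this map is an isomorphism.
\end{enumerate}
Homology cylinders are taken up to orientation-preserving homeomorphisms compatible with $m_\pm$. They form a monoid $\mathcal C_{g,1}$: the product $M\cdot N$ is obtained by gluing the bottom $m_-(\Sigma_{g,1})$ of $M$ to the top $n_+(\Sigma_{g,1})$ of $N$. The unit is $\Sigma_{g,1}\times[-1,1]$ with $m_\pm=(\,\cdot\,,\pm1)$ and with the vertical boundary collapsed. For $f\in\mathcal I_{g,1}$, the \emph{mapping cylinder} $\mathbf c(f)$ is the same manifold with $m_+=(\,\cdot\,,1)$ and $m_-=(f(\,\cdot\,),-1)$. This defines an injective monoid homomorphism $\mathbf c\colon\mathcal I_{g,1}\to\mathcal C_{g,1}$.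

The monoid $\mathcal C_{g,1}$ has a filtration of three-dimensional origin, due to Goussarov and Habiro. For $i\ge1$, \emph{$Y_i$-equivalence} is the equivalence relation generated by surgeries along connected graph claspers with $i$ nodes (recalled in Section~\ref{sec:element}). Let $Y_i\mathcal C_{g,1}$ be the submonoid of homology cylinders $Y_i$-equivalent to the unit, so that $\mathcal C_{g,1}=Y_1\mathcal C_{g,1}\supset Y_2\mathcal C_{g,1}\supset\cdots$. Each quotient $Y_i\mathcal C_{g,1}/Y_{i+1}$ is a finitely generated abelian group, and commutators make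
\[
\operatorname{Gr}^Y\mathcal C_{g,1}=\bigoplus_{i\ge1}Y_i\mathcal C_{g,1}/Y_{i+1}
\]
a graded Lie algebra over $\mathbb Z$. One has $\mathbf c(\Gamma_i\mathcal I_{g,1})\subset Y_i\mathcal C_{g,1}$, hence a homomorphism of graded Lie algebras
\[
\operatorname{Gr}\mathbf c\colon\operatorname{Gr}^\Gamma\mathcal I_{g,1}\longrightarrow\operatorname{Gr}^Y\mathcal C_{g,1}.
\]
The following question comes from Habiro and Massuyeau \cite{HM}: \emph{is $\operatorname{Gr}\mathbf c$ injective when $g\ge3$?}

The question asks whether two measures of the complexity of a mapping class agree. The first is internal to the group: how deep $f$ lies in the lower central series. The second is the least complexity of the surgeries that turn $\mathbf c(f)$ into the trivial cylinder, where the intermediate manifolds need not be mapping cylinders. Indeed, $\operatorname{Gr}\mathbf c$ is injective if and only if $\Gamma_m\mathcal I_{g,1}=\mathbf c^{-1}(Y_m\mathcal C_{g,1})$ for all $m$: an element $f\in\Gamma_i\setminus\Gamma_{i+1}$ with $\mathbf c(f)\in Y_m\mathcal C_{g,1}$ and $m>i$ gives a nonzero element of $\ker\operatorname{Gr}_i\mathbf c$,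 and every nonzero element of that kernel arises in this way with $m=i+1$.

The first degree suggests a positive answer: it is known that $\operatorname{Gr}_1\mathbf c\colon\mathcal I_{g,1}/[\mathcal I_{g,1},\mathcal I_{g,1}]\to\mathcal C_{g,1}/Y_2$ is an isomorphism for $g\ge3$. Since $\operatorname{Gr}^\Gamma\mathcal I_{g,1}$ is generated by its degree $1$ part, the image of $\operatorname{Gr}\mathbf c$ is the Lie subalgebra generated by $\mathcal C_{g,1}/Y_2$. The question is therefore whether the degree $1$ generators satisfy more relations in $\operatorname{Gr}^Y\mathcal C_{g,1}$ than in $\operatorname{Gr}^\Gamma\mathcal I_{g,1}$. A relation among them may well be derived through elements of $\operatorname{Gr}^Y\mathcal C_{g,1}$ that lie outside the image, and this is what happens.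

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $g\ge3$ and let $m$ be a positive even integer divisible by an odd prime. There is an element $\zeta\in\Gamma_m\mathcal I_{g,1}$ with the following properties.
\begin{enumerate}
\item[(1)] $\mathbf c(\zeta)\in Y_{m+1}\mathcal C_{g,1}$; that is, $\operatorname{Gr}_m\mathbf c$ kills the class of $\zeta$.
\item[(2)] For every odd prime $p$ dividing $m$ there is a homomorphism from $\mathcal I_{g,1}$ to a nilpotent group which is trivial on $\Gamma_{m+1}\mathcal I_{g,1}$, sends $\Gamma_m\mathcal I_{g,1}$ into a central subgroup $\mu_p\cong\mathbb Z/p$, and sends $\zeta$ to a generator of $\mu_p$.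
\end{enumerate}
Hence $\operatorname{Gr}_m\mathbf c$ is not injective; $\ker\operatorname{Gr}_m\mathbf c$ surjects onto $\mathbb Z/p$ for every odd prime $p$ dividing $m$; and $\mathcal I_{g,1}/\Gamma_{m+1}\mathcal I_{g,1}\to\mathcal C_{g,1}/Y_{m+1}$ is not injective. Moreover, $\zeta$ can be taken in $\Gamma_m\mathcal I_{3,1}$, with $\zeta\notin\Gamma_{m+1}\mathcal I_{g,1}$ for all $g\ge3$, where $\mathcal I_{3,1}\to\mathcal I_{g,1}$ is extension by the identity along an embedding $\Sigma_{3,1}\subset\Sigma_{g,1}$.
\end{theorem}

So the answer to the question is no for every $g\ge3$. Injectivity fails in degree $6$, detected at $p=3$, and in every even degree that is not a power of $2$; every odd prime $p$ occurs, for instance in degree $2p$. The argument does not decide injectivity in odd degrees or in degrees that are powers of $2$. It makes no claim about $\operatorname{Gr}\mathbf c\otimes\mathbb Q$, because the detecting homomorphisms on $\Gamma_m\mathcal I_{g,1}/\Gamma_{m+1}\mathcal I_{g,1}$ have finite target.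

\subsection{Outline of the proof}

The element is a commutator $\zeta=[\varphi,\delta]$, where $\varphi$ is a bounding pair map and $\delta\in\Gamma_{m-1}\mathcal I_{g,1}$. The two parts of the theorem are proved by unrelated methods.

For (1), clasper calculus shows that the class of $\mathbf c(\delta)$ in $Y_{m-1}\mathcal C_{g,1}/Y_m$ is a sum of two classes, each represented by a tree clasper that avoids the support of $\varphi$ (Sections~\ref{sec:element} and~\ref{sec:vanishing}).

For (2), we start from a Magnus representation $\mathcal I_{g,1}\to SL(\mathbb Z[t^{\pm1}])$ (Section~\ref{sec:magnus}). After reduction to a finite quotient $R$ of $\mathbb Z[t^{\pm1}]$, the images of $\varphi$ and $\delta$ commute, so the representation itself does not see $\zeta$. Commuting matrices need not have commuting lifts to a central extension, however. The Steinberg group provides such an extension with center $K_2(R)$ (Section~\ref{sec:steinberg}), and a Hilbert symbol provides a computable quotient $\mu_p$ of $K_2(R)$ (Section~\ref{sec:hilbert}). The representation lifts to the extension because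 $K_2(\mathbb Z[t^{\pm1}])$ is a finite $2$-group, and the commutator of the lifts is then computed directly (Section~\ref{sec:lift}). Section~\ref{sec:model} shows the whole mechanism in a linear model that can be computed by hand.

From now on $\Sigma=\Sigma_{g,1}$, $\mathcal I=\mathcal I_{g,1}$, $\mathcal C=\mathcal C_{g,1}$, and $m$ is as in Theorem~\ref{thm:main}; in particular $m\ge6$.

\section{A linear model in degree six}\label{sec:model}

Consider $\mathbb Z^4$ with basis $x,y,x',y'$, and let $P$ and $P'$ be the coordinate projections onto $\langle x,y\rangle$ and $\langle x',y'\rangle$. Define three endomorphisms, with the basis vectors not listed sent to $0$: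
\begin{equation}\label{eq:X}
X_A=\{x\mapsto -x',\ y'\mapsto -y\},\qquad X_B=\{x'\mapsto -x,\ y\mapsto -y'\},\qquad X_E=P'.
\end{equation}
We shall construct elements $f_A,f_B,f_E,\varphi$ of $\mathcal I$ that act, in a representation over $\mathbb Z[t^{\pm1}]$ and modulo $h^2$ with $h=t-1$, as $1\pm hX_A$, $1\pm hX_B$, $1\pm hX_E$, $1\pm hX_E$. An iterated commutator of $k$ such elements acts modulo $h^{k+1}$ as $1\pm h^k$ times the corresponding iterated bracket of matrices. For $m=6$ the elements of interest are
\[
\delta=[f_A,[f_E,[f_E,[f_E,f_B]]]],\qquad \zeta=[\varphi,\delta].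
\]

\emph{The brackets.} If $X$ sends $x'$ to a multiple of $x$ and kills the other basis vectors, then $P'X=0$ and $XP'=X$, so $[P',X]=-X$. If $X$ sends $y$ to a multiple of $y'$ and kills the others, then $P'X=X$ and $XP'=0$, so $[P',X]=X$. Therefore $(\operatorname{ad}P')^kX_B$ equals $X_B$ for even $k$ and
\[
X_B^*=\{x'\mapsto x,\ y\mapsto -y'\}
\]
for odd $k$. Composing,
\begin{align*}
X_AX_B^*&=\{x'\mapsto -x',\ y\mapsto y\}, & X_B^*X_A&=\{x\mapsto -x,\ y'\mapsto y'\},\\
X_AX_B&=\{x'\mapsto x',\ y\mapsto y\}, & X_BX_A&=\{x\mapsto x,\ y'\mapsto y'\}.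
\end{align*}
Writing diagonal matrices in the order $x,y,x',y'$, we obtain
\begin{equation}\label{eq:brackets}
[X_A,(\operatorname{ad}P')^kX_B]=
\begin{cases}
P-P'=\operatorname{diag}(1,1,-1,-1) & k \text{ odd},\\
\operatorname{diag}(-1,1,1,-1) & k\text{ even}.
\end{cases}
\end{equation}
For $m=6$ we have $k=3$, so $\delta$ has leading term $\pm h^5(P-P')$. The degree $6$ term of $\zeta$ is $\pm h^6[P',P-P']=0$: the representation gives no information on $\zeta$ modulo $\Gamma_7\mathcal I$.

\emph{A central extension.} Let $Z_m=\mathbb Z[h]/(h^m)$. Its module of differentials is $\Omega=Z_m\,dh/(mh^{m-1}dh)$, and $dZ_m$ is spanned by the elements $jh^{j-1}dh$ with $1\le j<m$. Hence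
\[
\Omega/dZ_m=\bigoplus_{j=1}^{m}(\mathbb Z/j)\cdot h^{j-1}dh .
\]
For matrices $X,Y$ over $Z_m$ put $c(X,Y)=\operatorname{tr}(X\,dY)\in\Omega/dZ_m$. This form is antisymmetric, since $c(X,Y)+c(Y,X)=d\operatorname{tr}(XY)$. It is a cocycle, since the cyclic sum of $\operatorname{tr}([X,Y]\,dZ)$ equals $d\operatorname{tr}(XYZ)-d\operatorname{tr}(YXZ)$. In the central extension of $\mathfrak{gl}_4(Z_m)$ defined by $c$, the bracket of any lifts of two commuting matrices $X,Y$ is the central element $c(X,Y)$. For $m=6$,
\[
c\bigl(hP',h^5(P-P')\bigr)=\operatorname{tr}\bigl(P'(P-P')\bigr)\,h\cdot 5h^4dh=-10\,h^5dh=2\,h^5dh\in(\mathbb Z/6)\cdot h^5dh,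
\]
an element of order $3$. For even $m$ and $k=m-3$ the same computation gives $-2(m-1)h^{m-1}dh=2h^{m-1}dh$ in $(\mathbb Z/m)\cdot h^{m-1}dh$, which is nonzero modulo every odd prime dividing $m$. For odd $m$ the trace $\operatorname{tr}(P'\operatorname{diag}(-1,1,1,-1))$ vanishes and the value is $0$. All arithmetic hypotheses of Theorem~\ref{thm:main} are visible here: $m$ must be even for the trace to survive, $p$ must divide $m$ because the top class has order $m$, and $p$ must be odd because of the factor $2$.

The model is not a proof. To show $\zeta\notin\Gamma_{m+1}\mathcal I$ we need a homomorphism from the \emph{group} $\mathcal I$ to a group in which this central element appears. This requires a central extension of a matrix group playing the role of $c$, and a reason for the representation of $\mathcal I$ to lift to it. Only \eqref{eq:X} and \eqref{eq:brackets} are used in the sequel.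

\section{The element $\zeta$}\label{sec:element}

\subsection{Curves on the surface}

Fix an embedding $\Sigma_{3,1}\subset\Sigma$. All choices in this section are made inside $\Sigma_{3,1}$, so that $\zeta$ does not depend on $g$.

Choose an oriented nonseparating simple closed curve $\alpha$ and two disjoint one-holed tori $Q,Q'$, disjoint from $\alpha$, such that the complement of $\alpha\cup Q\cup Q'$ is connected. In $\Sigma_{3,1}$ this complement is a sphere with five holes, so genus $3$ is exactly what the configuration needs. Choose a point $*\in\alpha$, an arc $\eta'$ leaving $*$ to the left of $\alpha$ and ending on $\partial Q'$, and an arc $\eta$ leaving $*$ to the right and ending on $\partial Q$, with interiors disjoint from each other and from $\alpha,Q,Q'$. (Cutting the complement along $\eta'$ leaves it connected, so $\eta$ exists.) Let $x,y\subset Q$ and $x',y'\subset Q'$ be oriented simple closed curves meeting transversely in single points $q$ and $q'$, with $\omega(x,y)=\omega(x',y')=1$; the same letters denote homology classes. Put $a=[\alpha]$. A curve that crosses $\alpha$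 once and misses $Q\cup Q'$ gives a class $b$ with $\omega(a,b)=1$. We complete $a,b,x,y,x',y'$ to a symplectic basis of $H$.

Let $S$ be a regular neighborhood of $\alpha\cup\eta'\cup Q'$. It has genus $1$, misses $\partial\Sigma$, and has two boundary curves $c_L$ and $c_R$, with $c_R$ parallel to $\alpha$ on its right (Figure~\ref{fig:config}). With $T_c$ the Dehn twist about $c$, the bounding pair map
\[
\varphi=T_{c_L}T_{c_R}^{-1}\in\mathcal I
\]
is supported in thin annuli around $c_L$ and $c_R$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]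
\fill[gray!20] (-0.6,1.5) -- (-0.6,0.3) -- (-1.70,0.3) arc (18.4:341.6:0.95) -- (-0.6,-0.3) -- (-0.6,-1.5) -- (0.6,-1.5) -- (0.6,1.5) -- cycle;
\draw[thick] (-0.6,1.5) -- (-0.6,0.3) -- (-1.70,0.3) arc (18.4:341.6:0.95) -- (-0.6,-0.3) -- (-0.6,-1.5);
\draw[thick] (0.6,-1.5) -- (0.6,1.5);
\draw[very thick,->] (0,-1.5) -- (0,0.9);
\draw[very thick] (0,0.85) -- (0,1.5);
\draw (-1.9,0) -- (1.9,0);
\draw (-2.6,0) circle (0.7);
\draw (2.6,0) circle (0.7);
\draw (-2.95,-0.15) to[bend right=35] (-2.25,-0.15);
\draw (-2.85,-0.2) to[bend left=35] (-2.35,-0.2);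
\draw (2.25,-0.15) to[bend right=35] (2.95,-0.15);
\draw (2.35,-0.2) to[bend left=35] (2.85,-0.2);
\draw[dashed] (-1.1,1.5) -- (1.1,1.5);
\draw[dashed] (-1.1,-1.5) -- (1.1,-1.5);
\fill (0,0) circle (0.05);
\node at (0.2,0.18) {$*$};
\node at (0.22,-0.9) {$\alpha$};
\node at (-0.9,1.0) {$c_L$};
\node at (0.9,1.0) {$c_R$};
\node at (-1.25,0.15) {\scriptsize $\eta'$};
\node at (1.3,0.18) {$\eta$};
\node at (-2.6,0.3) {$Q'$};
\node at (2.6,0.3) {$Q$};
\end{tikzpicture}
\caption{A neighborhood of $\alpha\cup\eta\cup\eta'\cup Q\cup Q'$ in the surface; the two dashed segments are identified, so that $\alpha$, $c_L$, $c_R$ are closed curves. The discs marked $Q$ and $Q'$ stand for one-holed tori. The shaded subsurface $S$ has genus $1$ and boundary $c_L\cup c_R$.}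
\label{fig:config}
\end{figure}

Extend $\eta$ inside $Q\setminus(x\cup y)$ to a point near $q$ in one of the four corners, and extend $\eta'$ inside $Q'$ in the same way. Let $\Delta_*,\Delta_q,\Delta_{q'}$ be small discs around $*,q,q'$, and let $\Delta$ be their union with thin strips along the extended arcs $\eta,\eta'$. This is a chain of discs and strips, hence a disc, and it meets each of the five curves $\alpha,x,y,x',y'$ in a single arc contained in one of the small discs. Fix thin product annuli around the five curves; a \emph{copy} of a curve is a level curve of its annulus. The annulus around $\alpha$, the disc $\Delta_*$ and the strip along $\eta'$ are taken inside $S$ and away from the support of $\varphi$. Distinct copies of one curve are disjoint. A copy of $x$ and a copy of $y$ cross once, in $\Delta_q$; a copy of $x'$ and a copy of $y'$ cross once, in $\Delta_{q'}$; no other pairs of copies meet.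

\subsection{Tree claspers}

A \emph{graph clasper} in a $3$-manifold is an embedded surface decomposed into annuli (\emph{leaves}), discs (\emph{nodes}) and bands (\emph{edges}), where one edge ends on each leaf and three edge ends lie on each node. Collapsing leaves and nodes to points gives a graph with univalent and trivalent vertices; when it is a tree we speak of a \emph{tree clasper}. The \emph{degree} is the number of nodes, and a tree clasper of degree $k$ has $k+2$ leaves. A \emph{Y-graph} is a tree clasper of degree $1$. The point where an edge meets a leaf is the \emph{root} of the leaf, and the union of nodes and edges is the \emph{tree part}. A clasper $G$ determines a framed link: an edge between two nodes is replaced by two edges ending on Hopf-linked leaves, and each resulting Y-graph is replaced by its three leaves together with a copy of the Borromean rings at the node, each component of which runs along an edge and clasps the leaf. Surgery along $G$ means surgery along this link. We write $M_G$ for the result of surgery on $\Sigma\times[-1,1]$ along $G$. If $G$ is a tree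 clasper of degree $k$ then $M_G\in Y_k\mathcal C$, and $\overline G$ denotes the class of $M_G$ in $Y_k\mathcal C/Y_{k+1}$. For $f\in\Gamma_k\mathcal I$, $\overline f$ denotes the class of $\mathbf c(f)$ in the same group.

Call a tree clasper in $\Sigma\times[-1,1]$ \emph{admissible} if
\begin{itemize}
\item its leaves project injectively to $\Sigma$ (so they have blackboard framing), onto thin annuli around pairwise distinct copies of $\alpha,x,y,x',y'$;
\item the roots lie over $\Delta_*\cup\Delta_q\cup\Delta_{q'}$;
\item the tree part lies in the ball $\Delta\times[-1,1]$.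
\end{itemize}
Let $Y_A,Y_B,Y_E$ be admissible Y-graphs whose leaves are copies of
\[
Y_A:\ (y,\alpha,x'),\qquad Y_B:\ (y',\alpha,x),\qquad Y_E:\ (x',\alpha,y').
\]
Since $\operatorname{Gr}_1\mathbf c$ is onto in genus $3$, there are $f_A,f_B,f_E\in\mathcal I_{3,1}$ with
\begin{equation}\label{eq:fclasses}
\overline{f_A}=\overline{Y_A},\qquad \overline{f_B}=\overline{Y_B},\qquad \overline{f_E}=\overline{Y_E}
\end{equation}
in $\mathcal C_{3,1}/Y_2$. Gluing $(\Sigma\setminus\Sigma_{3,1})\times[-1,1]$ to the side of a homology cylinder defines a map $\mathcal C_{3,1}\to\mathcal C$. It is compatible with $\mathbf c$ and with clasper surgeries, which take place in the interior, so \eqref{eq:fclasses} also holds in $\mathcal C/Y_2$. Define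
\[
\delta=[f_A,\underbrace{[f_E,[f_E,\dots,[f_E}_{m-3},f_B]\dots]]]\in\Gamma_{m-1}\mathcal I_{3,1},\qquad \zeta=[\varphi,\delta]\in\Gamma_m\mathcal I_{3,1}.
\]
The elements $f_E$ and $\varphi$ will have the same Johnson invariant up to sign, but they serve different purposes. Of $f_E$ we know a clasper representative, which lets us compute $\overline\delta$. Of $\varphi$ we know the support, which lets us prove commutation.

\subsection{The first Johnson homomorphism}

Let $\pi=\pi_1(\Sigma)$ with base point on $\partial\Sigma$, a free group of rank $2g$. Identify $\Gamma_2\pi/\Gamma_3\pi$ with $\Lambda^2H$ by $[u,v]\mapsto u\wedge v$. For $f\in\mathcal I$, let $\tau_1(f)\colon H\to\Lambda^2H$ send the class of $z\in\pi$ to the class of $f(z)z^{-1}$. Regard $\Lambda^3H$ as a subgroup of $\operatorname{Hom}(H,\Lambda^2H)$ by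
\begin{equation}\label{eq:wedge3}
(u\wedge v\wedge w)(z)=\omega(u,z)\,v\wedge w+\omega(v,z)\,w\wedge u+\omega(w,z)\,u\wedge v .
\end{equation}
Then $\tau_1$ is a homomorphism $\mathcal I\to\Lambda^3H$, the first Johnson homomorphism. We use two facts. First, $\tau_1$ extends to a homomorphism $\mathcal C/Y_2\to\Lambda^3H$ whose value on $\overline Y$, for a Y-graph $Y$, is $\pm$ the wedge product of the homology classes of the leaves (Habiro; Garoufalidis--Levine; Massuyeau--Meilhan). Second, Johnson's formula for bounding pair maps, applied to the genus $1$ subsurface $S$ that misses $\partial\Sigma$, gives $\tau_1(\varphi)=\pm a\wedge x'\wedge y'$. Hence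
\begin{equation}\label{eq:tau}
\begin{aligned}
\tau_1(f_A)&=\pm\, y\wedge a\wedge x', &\qquad \tau_1(f_B)&=\pm\, y'\wedge a\wedge x,\\
\tau_1(f_E)&=\pm\, x'\wedge a\wedge y', &\qquad \tau_1(\varphi)&=\pm\, x'\wedge a\wedge y'.
\end{aligned}
\end{equation}
None of these signs will matter.

\section{Vanishing among homology cylinders}\label{sec:vanishing}

\subsection{Clasper calculus}

We use the following standard facts (Goussarov; Habiro \cite{Habiro}; Garoufalidis--Goussarov--Polyak \cite{GGP}; they are summarized in the papers of Massuyeau and Meilhan on homology cylinders). The quotient $\mathcal C/Y_k$ is a group, and the commutator of classes from $Y_i\mathcal C$ and $Y_j\mathcal C$ comes from $Y_{i+j}\mathcal C$; this defines the bracket of $\operatorname{Gr}^Y\mathcal C$. Let $G,G'$ be disjoint tree claspers of degrees $k,k'$ in $\Sigma\times[-1,1]$.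
\begin{enumerate}
\item[(C1)] A crossing change of an edge of $G$ with an edge or a leaf of $G$ does not change the $Y_{k+1}$-class of $M_G$. For $k\ge2$, inserting a half twist in an edge changes $\overline G$ to $-\overline G$.
\item[(C2)] A crossing change of an edge of $G$ with an edge or a leaf of $G'$ does not change the $Y_{k+k'+1}$-class of $M_{G\cup G'}$. A crossing change of a leaf of $G$ with a leaf of $G'$ replaces $G\cup G'$, up to $Y_{k+k'+1}$-equivalence, by $G_1\cup G_1'\cup J$. Here $G_1\cup G_1'$ is the changed pair, and $J$ is the tree clasper of degree $k+k'$ obtained from parallel copies of $G$ and $G'$ by deleting the two leaves and joining their edges by an arc that follows each leaf, in either chosen direction, from its root to the crossing. Up to $Y_{k+k'+1}$-equivalence, $J$ can be moved away from the rest.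
\end{enumerate}
The freedom of direction in (C2) reflects the two ways $u\mu v=(u\mu u^{-1})\,uv=uv\,(v^{-1}\mu v)$ of splitting a meridian loop $\mu$ off a leaf $u\mu v$.

\begin{lemma}\label{lem:bracket}
Let $G,G'$ be admissible of degrees $k,k'$. Then $[\overline G,\overline{G'}]=\sum\pm\overline J$ in $Y_{k+k'}\mathcal C/Y_{k+k'+1}$, with one term for each pair formed by a leaf of $G$ and a leaf of $G'$ that are copies of $x$ and $y$, or of $x'$ and $y'$, in either order. Each $J$ is admissible, and its leaves are copies of the same curves as the leaves of $G$ and $G'$ with that pair removed.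
\end{lemma}

\begin{proof}
After a small isotopy of $\Sigma$ applied to $G$, the copies used by $G$ and by $G'$ are distinct. Place $G$ in $\Sigma\times(0,1)$ and $G'$ in $\Sigma\times(-1,0)$; then $M_{G\cup G'}=M_G\cdot M_{G'}$. Move $G$ vertically until it lies below $G'$, where the surgered manifold is $M_{G'}\cdot M_G$. In general position the motion passes through finitely many crossing changes. By (C2), those involving an edge do not affect the $Y_{k+k'+1}$-class. A leaf of $G$ passes through a leaf of $G'$ once for each crossing of their projections, that is, once for each pair as in the statement, and each such event produces a clasper $J$. Moving $J$ vertically into a separate level, we get $M_GM_{G'}=M_{G'}M_G\prod M_J^{\pm1}$ in $\mathcal C/Y_{k+k'+1}$, where the classes of the $M_J$ are central. This is the formula.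

For each event, the crossing and the two roots lie over the same disc $\Delta_q$ or $\Delta_{q'}$, and each of the two leaves meets that disc in one arc. Choose in (C2) the direction along that arc. Then the joining arc lies over the small disc, so the tree part of $J$ lies in $\Delta\times[-1,1]$. The leaves of $J$ are parallels of leaves with blackboard framing, hence again lie over distinct copies of the curves.
\end{proof}

Lemma~\ref{lem:bracket} controls the leaves of the new claspers, but their edges wander over all of $\Delta$, which crosses $c_R$. The next lemma lets us place the edges where we like.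

\begin{lemma}\label{lem:treepart}
Let $J,J^\sharp$ be admissible of degree $k\ge2$. Suppose that they coincide near the leaves and have the same underlying tree, compatibly with the leaves. Then $\overline{J^\sharp}=\pm\overline J$.
\end{lemma}

\begin{proof}
First regard the tree parts as embedded graphs in the ball $\Delta\times[-1,1]$. They are homotopic in the ball relative to neighborhoods of the roots. Take a homotopy that is an isotopy near the nodes and is in general position. A moving node meets no curve, for dimensional reasons, so the homotopy is an isotopy except at finitely many moments, when an edge crosses an edge or a leaf. By (C1) these crossing changes do not affect $\overline J$. We are left with two claspers with the same leaves and the same core graph. Their ribbon structures differ only by half twists in edges and by flips of nodes, and flipping a node amounts to inserting a half twist in each of its three edges. By (C1) each half twist changes the class by a sign.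
\end{proof}

\subsection{The computation}

\begin{proposition}\label{prop:vanish}
$\mathbf c(\zeta)\in Y_{m+1}\mathcal C$.
\end{proposition}

\begin{proof}
Since $\operatorname{Gr}\mathbf c$ is a Lie homomorphism, \eqref{eq:fclasses} gives $\overline\delta=[\overline{Y_A},(\operatorname{ad}\overline{Y_E})^{m-3}\,\overline{Y_B}]$ and $\overline\zeta=[\overline\varphi,\overline\delta]$. We must show $\overline\zeta=0$.

\emph{Step 1: the inner brackets.} Let $G$ be admissible of degree $k$ with leaves one $y'$, one $x$ and $k$ copies of $\alpha$; the clasper $Y_B$ is the case $k=1$. The leaves of $Y_E$ are $x',\alpha,y'$. The only pair in Lemma~\ref{lem:bracket} is $x'$ of $Y_E$ with $y'$ of $G$, because $G$ has no leaf $x'$ and $Y_E$ has no leaf $y$. So $[\overline{Y_E},\overline G]=\pm\overline{G^+}$, where $G^+$ is admissible with leaves $y'$ and $\alpha$ from $Y_E$, and $x$ and $k$ copies of $\alpha$ from $G$. This is the same type in degree $k+1$. By induction $(\operatorname{ad}\overline{Y_E})^{m-3}\,\overline{Y_B}=\pm\overline G$ with $G$ of this type and of degree $m-2$.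

\emph{Step 2: the splitting.} The leaves of $Y_A$ are $y,\alpha,x'$. Now there are two pairs: $x'$ of $Y_A$ with $y'$ of $G$, and $y$ of $Y_A$ with $x$ of $G$. Therefore
\begin{equation}\label{eq:split}
\overline\delta=\pm\overline{J_Q}\pm\overline{J_{Q'}}\in Y_{m-1}\mathcal C/Y_m,
\end{equation}
where $J_Q$ has leaves $y,x$ and $m-1$ copies of $\alpha$, and $J_{Q'}$ has leaves $x',y'$ and $m-1$ copies of $\alpha$. Each of the two claspers involves only one of the tori.

\emph{Step 3: moving off the support of $\varphi$.} The roots of $J_{Q'}$ lie over $\Delta_*\cup\Delta_{q'}$. Re-embed its tree part over the union of $\Delta_*$, $\Delta_{q'}$ and the strip along $\eta'$, keeping it fixed near the leaves; by Lemma~\ref{lem:treepart} (the degree is $m-1\ge2$) the class changes at most by a sign. Now $J_{Q'}$ lies over the interior of $S$, away from the support of $\varphi$.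

In the same way we may assume that $J_Q$ lies over the union $V_Q$ of the annuli around $\alpha,x,y$, the discs $\Delta_*,\Delta_q$ and the strip along $\eta$. This region crosses $c_R$ along $\eta$, but it can be pushed. The curves $\alpha$ and $c_R$ cobound an annulus that $\eta$ crosses once, and beyond $c_R$ the arc $\eta$ does not meet $S$. Take an isotopy of $\Sigma$, supported in a slightly larger annulus, that slides everything to the right along the transverse direction, carries the annulus around $\alpha$ past the support of $T_{c_R}$, and shortens $\eta$. It carries $V_Q$ off $S$ and off the support of $\varphi$. The isotopy fixes $\partial\Sigma$, so it does not change $M_{J_Q}$.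

\emph{Step 4: commutation.} Let $J$ be either clasper. Stacking $\mathbf c(\varphi)$ above $M_J$ and $\mathbf c(\varphi^{-1})$ below it replaces the markings $m_\pm$ by $m_\pm\circ\varphi^{-1}$. The homeomorphism induced by $\varphi\times\operatorname{id}$ identifies the result with $M_{(\varphi\times\operatorname{id})(J)}$ with its standard markings. Since $\varphi$ is the identity on the region over which $J$ lies, $\mathbf c(\varphi)\,M_J\,\mathbf c(\varphi)^{-1}=M_J$ in $\mathcal C$. Thus $[\overline\varphi,\overline J]=0$ for both claspers, and \eqref{eq:split} gives $\overline\zeta=0$.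
\end{proof}

The two claspers avoid the support of $\varphi$ on opposite sides of $c_R$: $J_{Q'}$ inside $S$ and $J_Q$ outside. This is why the splitting \eqref{eq:split} is needed. The proof used neither the parity of $m$ nor its prime divisors.

\section{The Magnus representation}\label{sec:magnus}

All the Johnson invariants in \eqref{eq:tau} contain the factor $a$. We therefore use the infinite cyclic quotient of $\pi$ that counts the coefficient of $a$. Let $\chi\colon H\to\mathbb Z$, $\chi(z)=\omega(z,b)$, so that $\chi(a)=1$ and $\chi$ vanishes on the other basis elements; we also write $\chi$ for the composite $\pi\to H\to\mathbb Z$. Let $\Lambda=\mathbb Z[t^{\pm1}]$ and $h=t-1$. Let $z\in\pi$ act on $\Lambda$ by multiplication by $t^{\chi(z)}$, and put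
\[
W=\Lambda\otimes_{\mathbb Z[\pi]}I\pi,\qquad [z]=1\otimes(z-1),
\]
where $I\pi$ is the augmentation ideal of $\mathbb Z[\pi]$. Elements of $\mathcal I$ preserve $\chi$, so $\lambda\otimes w\mapsto\lambda\otimes f(w)$ is well defined and gives a homomorphism $r\colon\mathcal I\to\operatorname{Aut}_\Lambda(W)$. Since $\operatorname{Aut}(F_{2g})\to GL_{2g}(\mathbb Z)$ is onto, $\pi$ has free generators $z_i$ lifting the chosen basis of $H$. The elements $z_i-1$ form a basis of the left $\mathbb Z[\pi]$-module $I\pi$, so the $[z_i]$ form a $\Lambda$-basis of $W$. We use it to write $r\colon\mathcal I\to GL_{2g}(\Lambda)$, with rows and columns indexed by the basis of $H$. We extend $P,P',X_A,X_B,X_E$ of Section~\ref{sec:model} to $H$ by $0$ on the other basis vectors.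

\begin{lemma}\label{lem:leading}
Let $C_\chi\colon\Lambda^2H\to H$, $u\wedge v\mapsto\chi(u)v-\chi(v)u$. For $f\in\mathcal I$ we have $r(f)\equiv1+hX_f\pmod{h^2}$, where $X_f=C_\chi\circ\tau_1(f)\in\operatorname{End}(H)$. If $\tau_1(f)=\pm u\wedge a\wedge v$ with $\chi(u)=\chi(v)=0$, then $X_f(z)=\pm(\omega(u,z)v-\omega(v,z)u)$.
\end{lemma}

\begin{proof}
From $zw-1=(z-1)+z(w-1)$ we get $[zw]=[z]+t^{\chi(z)}[w]$, and hence $[z^{-1}]=-t^{-\chi(z)}[z]$. Three consequences follow. First, $[z]$ modulo $h$ depends additively on $z$, so $W/hW=H$ and $hW/h^2W\cong H$. Second, $[f(z)z^{-1}]=[f(z)]-[z]=(r(f)-1)[z]$. Third,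
\[
[uvu^{-1}v^{-1}]=[u]+t^{\chi(u)}[v]-t^{\chi(v)}[u]-[v]=(1-t^{\chi(v)})[u]+(t^{\chi(u)}-1)[v].
\]
On $\Gamma_2\pi$, where $\chi$ vanishes, the map $z\mapsto[z]$ is additive, and the last formula shows that it takes values in $hW$. For $v\in\Gamma_2\pi$ the formula gives $(t^{\chi(u)}-1)[v]\in h^2W$, so $\Gamma_3\pi$ goes into $h^2W$. As $t^n-1\equiv nh\pmod{h^2}$, the induced map $\Lambda^2H=\Gamma_2\pi/\Gamma_3\pi\to hW/h^2W\cong H$ is $C_\chi$. This proves the first claim. For the second, apply $C_\chi$ to \eqref{eq:wedge3}, using $C_\chi(a\wedge v)=v$, $C_\chi(v\wedge u)=0$ and $C_\chi(u\wedge a)=-u$.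
\end{proof}

\begin{proposition}\label{prop:magnus}
There are signs $\epsilon,\epsilon'\in\{\pm1\}$ such that
\[
r(\varphi)\equiv1+\epsilon hP'\pmod{h^2},\qquad r(\delta)\equiv1+\epsilon'h^{m-1}(P-P')\pmod{h^m},
\]
and $\det r(\delta)=1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:leading} to \eqref{eq:tau}. For $(u,v)=(x',y')$, the map $z\mapsto\omega(x',z)y'-\omega(y',z)x'$ fixes $x'$ and $y'$ and kills the other basis vectors, so it is $P'=X_E$. For $(u,v)=(y,x')$, the map $z\mapsto\omega(y,z)x'-\omega(x',z)y$ sends $x\mapsto-x'$, $y'\mapsto-y$, so it is $X_A$. For $(u,v)=(y',x)$, the map $z\mapsto\omega(y',z)x-\omega(x,z)y'$ sends $x'\mapsto-x$, $y\mapsto-y'$, so it is $X_B$. Hence $X_\varphi=\pm P'$, $X_{f_E}=\pm P'$, $X_{f_A}=\pm X_A$, $X_{f_B}=\pm X_B$.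

For invertible matrices $K=1+h^iX$ and $K'=1+h^jX'$ over $\Lambda$ with $i,j\ge1$,
\begin{equation}\label{eq:commleading}
[K,K']=1+(KK'-K'K)K^{-1}K'^{-1}\equiv1+h^{i+j}(XX'-X'X)\pmod{h^{i+j+1}}.
\end{equation}
Iterating, $r(\delta)\equiv1\pm h^{m-1}[X_A,(\operatorname{ad}P')^{m-3}X_B]\pmod{h^m}$. Since $m-3$ is odd, \eqref{eq:brackets} gives the formula. Finally $\det\circ\, r$ has abelian target and $\delta\in[\mathcal I,\mathcal I]$.
\end{proof}

\begin{remark}\label{rem:trace}
In $[X_A,X_B^*]=P-P'$, the term $P$ collects the composites that pass through $x'$ or $y'$, and the term $-P'$ those that pass through $x$ or $y$. This mirrors \eqref{eq:split}, where $J_Q$ arises by deleting leaves $x',y'$ and $J_{Q'}$ by deleting leaves $x,y$. Inside $\mathcal I$ the matrix $P-P'$ cannot be split in this way. If $f\in[\mathcal I,\mathcal I]$ and $r(f)\equiv1+h^kX\pmod{h^{k+1}}$ with $X$ integral, then $1=\det r(f)\equiv1+h^k\operatorname{tr}X$, so $\operatorname{tr}X=0$, while $\operatorname{tr}P=\operatorname{tr}P'=2$.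
\end{remark}

The central extensions below are defined over special linear groups, so we correct the determinant. Put
\[
\rho\colon\mathcal I\to SL_{2g+1}(\Lambda),\qquad\rho(f)=\operatorname{diag}\bigl(r(f),\det r(f)^{-1}\bigr).
\]
This is a homomorphism with $\rho(f)\equiv1\pmod h$.

\section{Steinberg groups and commuting matrices}\label{sec:steinberg}

Let $A$ be a commutative ring. Let $SL(A)=\bigcup_nSL_n(A)$, let $e_{ij}(\lambda)$ ($i\ne j$, $\lambda\in A$) be the elementary matrices, and let $E(A)\subset SL(A)$ be the subgroup they generate; by definition $K_1(A)=GL(A)/E(A)$. The \emph{Steinberg group} $\operatorname{St}(A)$ has generators $x_{ij}(\lambda)$ and relations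
\[
x_{ij}(\lambda)x_{ij}(\nu)=x_{ij}(\lambda+\nu),\qquad
[x_{ij}(\lambda),x_{kl}(\nu)]=
\begin{cases}x_{il}(\lambda\nu)& j=k,\ i\ne l,\\ 1& j\ne k,\ i\ne l.\end{cases}
\]
The kernel $K_2(A)$ of $\operatorname{St}(A)\to E(A)$, $x_{ij}(\lambda)\mapsto e_{ij}(\lambda)$, is central in $\operatorname{St}(A)$. All of this is natural in $A$. A reference for this section is Milnor \cite{Milnor}, in particular \S9.

For a unit $u$ put $w_{ij}(u)=x_{ij}(u)x_{ji}(-u^{-1})x_{ij}(u)$ and $h_{ij}(u)=w_{ij}(u)w_{ij}(-1)$. Inverting the three factors gives $w_{ij}(u)^{-1}=w_{ij}(-u)$, so $h_{ij}(1)=1$. In the $(i,j)$-plane $w_{ij}(u)$ lies over $\left(\begin{smallmatrix}0&u\\-u^{-1}&0\end{smallmatrix}\right)$. Hence $h_{ij}(u)$ lies over the diagonal matrix $D_{ij}(u)$ with $u$ at place $i$, $u^{-1}$ at place $j$, and $1$ elsewhere.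

For commuting $K,K'\in E(A)$ define $K\star K'=[\widetilde K,\widetilde K']\in K_2(A)$, where $\widetilde K,\widetilde K'$ are lifts to $\operatorname{St}(A)$. Lifts differ by central elements, so this is well defined. It is the group analog of the cocycle value $c(X,Y)$ of Section~\ref{sec:model}. The identity $[k,k'k'']=[k,k']\,k'[k,k'']k'^{-1}$ and its mirror image show that $\star$ is multiplicative in each variable, as long as every factor commutes with the other variable. Conjugating by a lift of $L\in E(A)$ shows $(LKL^{-1})\star(LK'L^{-1})=K\star K'$. The \emph{Steinberg symbol} of units $u,v$ is $\{u,v\}=D_{12}(u)\star D_{13}(v)$; it is bimultiplicative.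

\begin{lemma}\label{lem:diag}
Let $D=\operatorname{diag}(d_1,d_2,\dots)\in E(A)$, let $\widetilde D$ be a lift to $\operatorname{St}(A)$, let $i\ne j$ and $c=d_id_j^{-1}$. Then
\begin{enumerate}
\item[(a)] $\widetilde Dx_{ij}(\lambda)\widetilde D^{-1}=x_{ij}(c\lambda)$ for all $\lambda\in A$;
\item[(b)] $D\star D_{ij}(v)=\{c,v\}$ for all $v\in A^\times$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $k\ne i,j$ and write $x_{ij}(\lambda)=[x_{ik}(\lambda),x_{kj}(1)]$. The conjugates of $x_{ik}(\lambda)$ and $x_{kj}(1)$ by $\widetilde D$ lie over $e_{ik}(d_id_k^{-1}\lambda)$ and $e_{kj}(d_kd_j^{-1})$. So they equal $x_{ik}(d_id_k^{-1}\lambda)$ and $x_{kj}(d_kd_j^{-1})$ up to central factors, which do not affect the commutator $x_{ij}(c\lambda)$.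

(b) By (a), $\widetilde Dw_{ij}(u)\widetilde D^{-1}=w_{ij}(cu)$. Hence $\widetilde Dh_{ij}(v)\widetilde D^{-1}=w_{ij}(cv)w_{ij}(-c)=h_{ij}(cv)h_{ij}(c)^{-1}$, and
\[
D\star D_{ij}(v)=h_{ij}(cv)h_{ij}(c)^{-1}h_{ij}(v)^{-1}.
\]
The right side depends on $D$ only through $c$, so it equals $D_{ik}(c)\star D_{ij}(v)$ for any $k\ne i,j$. Products of the images of the $w_{kl}(1)$ give a signed permutation matrix in $E(A)$ for every permutation. One of them conjugates the pair $D_{12}(c),D_{13}(v)$ to $D_{ik}(c),D_{ij}(v)$, so this element is $\{c,v\}$.
\end{proof}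

\begin{lemma}[Gauss elimination]\label{lem:gauss}
Let $\mathfrak a\subset A$ be an ideal with $1+\mathfrak a\subset A^\times$, and let $K\in SL_n(A)$ with $K\equiv1\pmod{\mathfrak a}$. Then $K=L_-DL_+$, where $L_-$ is lower and $L_+$ upper unitriangular, both products of matrices $e_{ij}(\lambda)$ with $\lambda\in\mathfrak a$, and $D=\operatorname{diag}(d_i)=\prod_{i<n}D_{in}(d_i)$ with $d_i\in1+\mathfrak a$ and $d_i\equiv K_{ii}\pmod{\mathfrak a^2}$. In particular $K\in E(A)$.
\end{lemma}

\begin{proof}
The entry $K_{11}$ is a unit. Subtract multiples of the first row from the lower rows and of the first column from the later columns, with coefficients in $\mathfrak a$, to clear the first column and row. The remaining block is still $\equiv1\pmod{\mathfrak a}$; continue by induction. This gives the factorization, and $\prod d_i=\det K=1$ gives the product formula for $D$. Finally $K_{ii}=d_i+\sum_{k<i}(L_-)_{ik}\,d_k\,(L_+)_{ki}$, and the sum lies in $\mathfrak a^2$.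
\end{proof}

We shall use four theorems on $K$-groups.
\begin{enumerate}
\item[(K1)] (Bass--Heller--Swan) The determinant gives $K_1(\Lambda)=\Lambda^\times$; thus $SL(\Lambda)=E(\Lambda)$.
\item[(K2)] (Quillen's fundamental theorem; Milnor for $K_2(\mathbb Z)$) $K_2(\Lambda)\cong K_2(\mathbb Z)\oplus K_1(\mathbb Z)\cong(\mathbb Z/2)^2$.
\item[(K3)] (Matsumoto) For a field $F$, every bimultiplicative map $(\cdot,\cdot)$ from $F^\times\times F^\times$ to an abelian group with $(u,1-u)=1$ for $u\ne0,1$ induces a homomorphism on $K_2(F)$ sending $\{u,v\}$ to $(u,v)$.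
\item[(K4)] (Stein--Dennis; Maazen--Stienstra; Keune \cite{Keune}) For $\lambda,\nu\in A$ with $1-\lambda\nu\in A^\times$ there is a Dennis--Stein symbol $\langle\lambda,\nu\rangle\in K_2(A)$, natural in $A$, with $\langle\lambda,\nu\rangle\langle\nu,\lambda\rangle=1$, $\langle0,0\rangle=1$, and $\langle\lambda,\nu\rangle=\{\lambda,1-\lambda\nu\}$ if $\lambda$ is a unit. For an ideal $\mathfrak a$ there is an exact sequence $K_2(A,\mathfrak a)\to K_2(A)\to K_2(A/\mathfrak a)$. If $\mathfrak a$ lies in the Jacobson radical, then $K_2(A,\mathfrak a)$ is generated by relative symbols mapping to the $\langle\lambda,\nu\rangle$ with $\lambda\in\mathfrak a$ or $\nu\in\mathfrak a$; these therefore generate the kernel of $K_2(A)\to K_2(A/\mathfrak a)$.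
\end{enumerate}

\section{A Hilbert symbol of level $m$}\label{sec:hilbert}

We need a quotient $R$ of $\Lambda$ in which $h^m=0$ and $h^{m-1}\ne0$, together with a character of $K_2(R)$ that is nontrivial on symbols of the shape $\{1+h,1+h^{m-1}\}$. A local field whose ramification is tuned to $m$ provides both.

Fix an odd prime $p$ dividing $m$ and put $s=m/p$. Let $\xi$ be a primitive $p$-th root of unity. The field $\mathbb Q_p(\xi)$ is totally ramified of degree $p-1$ over $\mathbb Q_p$, with uniformizer $1-\xi$. Let $F=\mathbb Q_p(\xi)(\varpi)$ with $\varpi^s=1-\xi$. The polynomial $X^s-(1-\xi)$ is Eisenstein, so $F$ is totally ramified over $\mathbb Q_p$ with ramification index $e=(p-1)s$, uniformizer $\varpi$ and residue field $\mathbb F_p$, and it contains the group $\mu_p$ of $p$-th roots of unity. Let $\mathcal O$ be its ring of integers, $\operatorname{ord}$ the valuation with $\operatorname{ord}\varpi=1$, and $U_n=1+\varpi^n\mathcal O$. The field is chosen so that $m=ps=e+s$, the level at which the terms $pZ$ and $Z^p$ of $(1+Z)^p$ have equal valuation.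

\begin{lemma}\label{lem:units}
\begin{enumerate}
\item[(i)] $U_{m+1}\subset F^{\times p}$.
\item[(ii)] If $\gamma\in U_m\setminus U_{m+1}$, then $F(\gamma^{1/p})/F$ is unramified of degree $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $(1+\varpi^sY)^p=1+\varpi^m\Psi(Y)$, where $\Psi(Y)=\sum_{j=1}^p\binom pj\varpi^{sj-m}Y^j$. The coefficient of $Y^p$ is $1$. The coefficient of $Y$ is the unit $\beta=p\varpi^{-e}$. For $2\le j\le p-1$ the coefficient of $Y^j$ has valuation $e+sj-m=s(j-1)>0$. So $\Psi\in\mathcal O[Y]$ and $\Psi\equiv Y^p+\beta Y\pmod\varpi$. Since $\xi=1+\varpi^s\cdot(-1)$ and $\xi^p=1$, we have $\Psi(-1)=0$, whence $-1-\beta\equiv0$ and $\Psi\equiv Y^p-Y\pmod\varpi$.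

Let $\gamma=1+\varpi^mc$ with $c\in\mathcal O$. If $\Psi(y)=c$, then $1+\varpi^sy$ is a $p$-th root of $\gamma$, and $F(y)=F(\gamma^{1/p})$ because $\mu_p\subset F$. If $c\in\varpi\mathcal O$, then $0$ is a simple root of $\Psi-c$ modulo $\varpi$, and Hensel's lemma gives $y\in\mathcal O$; this is (i). If $c$ is a unit, a root $\bar y$ of $Y^p-Y-\bar c$ satisfies $\bar y^p=\bar y+\bar c$ with $\bar c\in\mathbb F_p^\times$, so its Frobenius orbit has $p$ elements and the polynomial is irreducible over $\mathbb F_p$. Then $F(y)$ has degree at most $p$ and residue degree at least $p$, which is (ii).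
\end{proof}

\begin{example}
For $m=6$, $p=3$: $s=2$, $e=4$, and $\varpi^4=(1-\xi)^2=-3\xi$. Here $(1+\varpi^2Y)^3=1+\varpi^6(Y^3+3\varpi^{-2}Y^2+3\varpi^{-4}Y)$, with $3\varpi^{-4}=-\xi^{-1}\equiv-1$ and $\operatorname{ord}(3\varpi^{-2})=2$.
\end{example}

Let $(\cdot,\cdot)\colon F^\times\times F^\times\to\mu_p$ be the $p$-th Hilbert symbol. It is bimultiplicative and antisymmetric, $(u,1-u)=1$ for $u\ne0,1$, and $(u,v)=1$ if and only if $v$ is a norm from $F(u^{1/p})$. The norms from the unramified extension of degree $p$ are the elements whose valuation is divisible by $p$. Lemma~\ref{lem:units} therefore gives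
\begin{equation}\label{eq:hilbert}
\begin{aligned}
\gamma\in U_{m+1}&\ \Longrightarrow\ (\gamma,v)=1\ \text{ for all } v,\\
\gamma\in U_m\setminus U_{m+1}&\ \Longrightarrow\ \bigl[(\gamma,v)=1\iff p\mid\operatorname{ord}v\bigr].
\end{aligned}
\end{equation}
In particular $(\gamma,v)=1$ for $\gamma\in U_m$ and $v\in\mathcal O^\times$.

\begin{lemma}\label{lem:symbol}
Let $d,v\in U_1$ with $\operatorname{ord}(1-v)=m-1$, and put $\gamma=1-(1-d)(1-v)$. If $d\in U_2$, then $(d,v)=1$. If $d\notin U_2$, then $(d,v)=(\gamma,\varpi)\ne1$.
\end{lemma}

\begin{proof}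
The case $d=1$ is trivial, so let $d\ne1$. From $d+(1-d)v=\gamma$ we get $\bigl(d/\gamma,\,(1-d)v/\gamma\bigr)=1$, that is,
\[
(d,1-d)\,(d,v)\,(d,\gamma)^{-1}\,(\gamma,1-d)^{-1}\,(\gamma,v)^{-1}\,(\gamma,\gamma)=1 .
\]
Here $(d,1-d)=1$, and the symbols of $\gamma\in U_m$ with the units $d,v,\gamma$ are trivial. Hence $(d,v)=(\gamma,1-d)$. If $d\in U_2$, then $\gamma\in U_{m+1}$ and the symbol is $1$. Otherwise $\gamma\in U_m\setminus U_{m+1}$ and $1-d$ is $\varpi$ times a unit, so the symbol equals $(\gamma,\varpi)$, which is not $1$ by \eqref{eq:hilbert}.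
\end{proof}

Let $\mathfrak a=\varpi^m\mathcal O$ and $R=\mathcal O/\mathfrak a$. The group $\mathcal I$ must be sent to a nilpotent group of class at most $m$, so we need the symbol on $K_2(R)$ and not only on $K_2(\mathcal O)$.

\begin{proposition}\label{prop:kappa}
There is a surjective homomorphism $\kappa\colon K_2(R)\to\mu_p$ with $\kappa\{\bar u,\bar v\}=(u,v)$ for all $u,v\in\mathcal O^\times$.
\end{proposition}

\begin{proof}
By (K3) the Hilbert symbol gives a homomorphism $\kappa_0\colon K_2(\mathcal O)\to K_2(F)\to\mu_p$ with $\kappa_0\{u,v\}=(u,v)$. We show that $K_2(\mathcal O)\to K_2(R)$ is onto and that $\kappa_0$ kills its kernel.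

\emph{Surjectivity.} Lift $k\in K_2(R)$ to $\tilde k\in\operatorname{St}(\mathcal O)$, generator by generator. The image $K$ of $\tilde k$ in $SL(\mathcal O)$ is $\equiv1\pmod{\mathfrak a}$. By Lemma~\ref{lem:gauss}, $K$ is the image of a product $l$ of elements $x_{ij}(\lambda)$ with $\lambda\in\mathfrak a$ and $h_{ij}(u)$ with $u\in1+\mathfrak a$. These map to $x_{ij}(0)=1$ and $h_{ij}(1)=1$ in $\operatorname{St}(R)$. So $\tilde kl^{-1}\in K_2(\mathcal O)$ maps to $k$.

\emph{The kernel.} By (K4) and antisymmetry it suffices to show $\kappa_0\langle\lambda,\nu\rangle=1$ for $\lambda\in\mathfrak a$, $\nu\in\mathcal O$. We compute in $K_2(F)$, where every nonzero element is a unit. Let $\lambda=0$. If $\nu=0$ the symbol is trivial, and otherwise $\langle0,\nu\rangle=\langle\nu,0\rangle^{-1}=\{\nu,1\}^{-1}=1$. Let $\lambda\ne0$. Then $\kappa_0\langle\lambda,\nu\rangle=(\lambda,1-\lambda\nu)=(1-\lambda\nu,\lambda)^{-1}$ with $1-\lambda\nu\in U_m$. If $1-\lambda\nu\in U_{m+1}$, this is $1$ by \eqref{eq:hilbert}. Otherwise $\operatorname{ord}(\lambda\nu)=m$, which forces $\operatorname{ord}\lambda=m$.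 Since $p\mid m$, \eqref{eq:hilbert} gives $1$ again.

Thus $\kappa_0$ induces $\kappa$. It is onto because $(1-\varpi,1-\varpi^{m-1})\ne1$ by Lemma~\ref{lem:symbol}.
\end{proof}

The level $m$ cannot be lowered: in $K_2(\mathcal O/\varpi^{m-1})$ the symbol $\{1-\varpi,1-\varpi^{m-1}\}$ becomes $\{1-\varpi,1\}=1$, while its Hilbert symbol is nontrivial.

\section{The lifted representation}\label{sec:lift}

\subsection{Existence of the lift}

Put $\widehat E=\operatorname{St}(R)/\ker\kappa$. By Proposition~\ref{prop:kappa} this is a central extension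
\[
1\longrightarrow\mu_p\longrightarrow\widehat E\longrightarrow E(R)\longrightarrow1,
\]
where $K_2(R)/\ker\kappa$ is identified with $\mu_p$ by $\kappa$. Let $\Lambda\to R$ be the ring map $t\mapsto1+\varpi$, so that $h\mapsto\varpi$. For $k\ge1$ let
\[
N_k=\{K\in SL_{2g+1}(R):K\equiv1\bmod\varpi^k\},\qquad N=N_1 .
\]
By Lemma~\ref{lem:gauss}, $N\subset E(R)$; let $\widehat N$ be its preimage in $\widehat E$. Reducing $\rho$ gives a homomorphism $\rho_R\colon\mathcal I\to N$.

A homomorphism to the base of a central extension need not lift. Here it does, and for a reason that has nothing to do with $\mathcal I$: the homomorphism $\rho_R$ factors through $SL(\Lambda)$, and the extension splits over that group.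

\begin{proposition}\label{prop:lift}
There is a homomorphism $\hat\rho\colon\mathcal I\to\widehat N$ lifting $\rho_R$. The group $\widehat N$ is nilpotent, $\hat\rho(\Gamma_m\mathcal I)\subset\mu_p$, and $\hat\rho(\Gamma_{m+1}\mathcal I)=1$.
\end{proposition}

\begin{proof}
By naturality, the composite $\operatorname{St}(\Lambda)\to\operatorname{St}(R)\to\widehat E$ sends $K_2(\Lambda)$ into $\mu_p$. By (K2) the group $K_2(\Lambda)$ has order $4$, and $p$ is odd, so $K_2(\Lambda)$ is sent to $1$. The composite therefore factors through a homomorphism $E(\Lambda)=\operatorname{St}(\Lambda)/K_2(\Lambda)\to\widehat E$ lying over $E(\Lambda)\to E(R)$. By (K1), $\rho$ takes values in $E(\Lambda)$. Composing gives $\hat\rho$.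

The first equality in \eqref{eq:commleading} shows $[N_i,N_j]\subset N_{i+j}$. Hence $\Gamma_mN\subset N_m=1$, so $\Gamma_m\widehat N$ lies in the central subgroup $\mu_p$, and $\Gamma_{m+1}\widehat N=1$.
\end{proof}

\subsection{The value on $\zeta$}

\begin{proposition}\label{prop:detect}
$\hat\rho(\zeta)\ne1$.
\end{proposition}

\begin{proof}
Let $\Phi=\rho_R(\varphi)\in N_1$ and $V=\rho_R(\delta)\in N_{m-1}$. They commute, as $[N_1,N_{m-1}]\subset N_m=1$. The elements $\hat\rho(\varphi),\hat\rho(\delta)$ are lifts of $\Phi,V$ to $\widehat E$, so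
\[
\hat\rho(\zeta)=[\hat\rho(\varphi),\hat\rho(\delta)]=\kappa(\Phi\star V).
\]
In particular we need not know $\hat\rho$ explicitly.

\emph{The matrix $V$.} Put $v=1+\epsilon'\varpi^{m-1}\in\mathcal O^\times$, with $\epsilon'$ as in Proposition~\ref{prop:magnus}. Since $\varpi^m=0$ in $R$, that proposition determines $V$ exactly. It is diagonal, with entry $\bar v$ at $x$ and $y$; with entry $1-\epsilon'\varpi^{m-1}=\bar v^{-1}$ at $x'$ and $y'$ (because $2(m-1)\ge m$); and with entry $1$ elsewhere, including the last place, because $\det r(\delta)=1$. Thus $V=D_{xx'}(\bar v)D_{yy'}(\bar v)$.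

\emph{Reduction of $\Phi$ to a diagonal matrix.} We know $\Phi$ only modulo $\varpi^2$, and it need not be diagonal. Write $\Phi=L_-DL_+$ as in Lemma~\ref{lem:gauss} for the ideal $\varpi R$, with $D=\operatorname{diag}(\bar d_i)$ and $d_i\in U_1$ arbitrary lifts. Let $\widetilde V$ lift $V$. Any ratio $c$ of two entries of $V$ lies in $1+\varpi^{m-1}R$, so $c\lambda=\lambda$ for $\lambda\in\varpi R$. By Lemma~\ref{lem:diag}(a), $\widetilde V$ commutes with every $x_{ij}(\lambda)$, $\lambda\in\varpi R$. The matrices $L_\pm$ lift to products of such elements, so they commute with $V$ and $L_\pm\star V=1$. By multiplicativity and Lemma~\ref{lem:diag}(b),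
\[
\Phi\star V=D\star V=\{\bar d_x\bar d_{x'}^{-1},\bar v\}\,\{\bar d_y\bar d_{y'}^{-1},\bar v\},
\]
and Proposition~\ref{prop:kappa} gives
\begin{equation}\label{eq:final}
\hat\rho(\zeta)=(d_x,v)\,(d_y,v)\,(d_{x'},v)^{-1}\,(d_{y'},v)^{-1}.
\end{equation}

\emph{The four symbols.} By Proposition~\ref{prop:magnus} and $\bar d_i\equiv\Phi_{ii}\pmod{\varpi^2}$, we have $d_x,d_y\in U_2$, while $d_{x'}\equiv d_{y'}\equiv1+\epsilon\varpi\pmod{\varpi^2}$ with one and the same sign $\epsilon$. Also $\operatorname{ord}(1-v)=m-1$. Lemma~\ref{lem:symbol} gives $(d_x,v)=(d_y,v)=1$ and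
\[
(d_{x'},v)=(\gamma_1,\varpi),\qquad(d_{y'},v)=(\gamma_2,\varpi),\qquad\gamma_1\equiv\gamma_2\equiv1-\epsilon\epsilon'\varpi^m\pmod{\varpi^{m+1}},
\]
both symbols being nontrivial. Since $\gamma_1/\gamma_2\in U_{m+1}$, \eqref{eq:hilbert} shows that they equal the same element $\theta\ne1$ of $\mu_p$. Hence $\hat\rho(\zeta)=\theta^{-2}$, which is not $1$ because $p$ is odd.
\end{proof}

The exponent $-2$ is the trace $\operatorname{tr}(P'(P-P'))$ that appeared in the linear model.

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]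
The element $\zeta$ was defined without reference to $p$. Part (1) is Proposition~\ref{prop:vanish}. For each odd prime $p\mid m$, Propositions~\ref{prop:lift} and~\ref{prop:detect} give part (2), since a nontrivial element of $\mu_p$ generates it. There is at least one such $p$, so $\zeta\notin\Gamma_{m+1}\mathcal I$: the class of $\zeta$ is a nonzero element of $\ker\operatorname{Gr}_m\mathbf c$, and it is also a nontrivial element of $\mathcal I/\Gamma_{m+1}\mathcal I$ sent to the unit of $\mathcal C/Y_{m+1}$. The restriction of $\hat\rho$ to $\Gamma_m\mathcal I$ factors through a homomorphism $\Gamma_m\mathcal I/\Gamma_{m+1}\mathcal I\to\mu_p$, which maps $\ker\operatorname{Gr}_m\mathbf c$ onto $\mu_p$ because this kernel contains the class of $\zeta$. Finally, $\zeta$ was constructed in $\Gamma_m\mathcal I_{3,1}$ independently of $g$, and the argument applies to its image in $\mathcal I_{g,1}$ for every $g\ge3$.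
\end{proof}

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
The condition $g\ge3$ is needed for the configuration $\alpha,Q,Q'$ and for the surjectivity of $\operatorname{Gr}_1\mathbf c$, which provides $f_A,f_B,f_E$. The condition $p\mid m$ is needed to define $F$ and, decisively, in the last case of the kernel computation in Proposition~\ref{prop:kappa}. The oddness of $p$ is essential twice: to kill $K_2(\Lambda)$ in Proposition~\ref{prop:lift}, and to conclude $\theta^{-2}\ne1$. The parity of $m$ is used only through \eqref{eq:brackets}. If $m$ is odd and divisible by $p$, then $V=D_{x'x}(\bar v)D_{yy'}(\bar v)$, the right side of \eqref{eq:final} becomes $(d_x,v)^{-1}(d_y,v)(d_{x'},v)(d_{y'},v)^{-1}=\theta\theta^{-1}=1$, and $\hat\rho$ does not detect $\zeta$.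
\end{remark}

\begin{thebibliography}{9}

\bibitem{GGP}
Garoufalidis, Goussarov and Polyak, Geom. Topol. 5 (2001).

\bibitem{Habiro}
K.~Habiro, Geom. Topol. 4 (2000).

\bibitem{HM}
Kazuo Habiro and Gwenael Massuyeau, \emph{Symplectic Jacobi diagrams and the Lie algebra of homology cylinders}, arXiv:0712.0093 (2007).

\bibitem{Keune}
Keune, J. Algebra 54 (1978).

\bibitem{Milnor}
Milnor, \emph{Introduction to Algebraic K-theory}.

\end{thebibliography}
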